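# Finite groups whose minimal invariable generating sets are larger than all minimal generating sets

## 1. Three theorems on $m(G)$ and $m_I(G)$

Throughout, $m(G)$ is the largest size of a minimal generating set of the finite group $G$, and $m_I(G)$ is the largest size of a minimal *invariable* generating set; both notions are spelled out in Section 2.

**Theorem 1.** Let $p\ge 11$ be a prime, let $S=\mathrm{PSL}(2,p)$, let $r_1,\dots,r_k$ be the distinct odd primes dividing $|S|=p(p^2-1)/2$, and assume that some odd prime divides $p+1$. For each $i$ there is an irreducible $\mathbb F_{r_i}S$-module $V_i$ with $H^1(S,V_i)\ne 0$. For any such choice, the group $G_p=(V_1\times\dots\times V_k)\rtimes S$ satisfies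
$$m(G_p)=m(S)+k\le k+4,\qquad m_I(G_p)\ge 2k .$$

**Corollary.** If $k\ge 5$ then $m(G_p)<m_I(G_p)$. For example, $p=131$ gives $|S|=2^2\cdot3\cdot5\cdot11\cdot13\cdot131$, so $k=5$ and $m(G_p)\le 9<10\le m_I(G_p)$.

**Theorem 2.** $\sup_G\,(m_I(G)-m(G))=\infty$, and for every $\varepsilon>0$ there is a finite group $G$ with $m_I(G)>(2-\varepsilon)\,m(G)$.

**Theorem 3.** Let $N$ be a soluble normal subgroup of a finite group $G$. For an irreducible $G$-module $V$ over a prime field, let $e_V$ be the number of factors $G$-isomorphic to $V$ and complemented in the part below $N$ of a chief series of $G$ through $N$ (a factor $H/K$ is complemented if it has a complement in $G/K$). Put $h_V=\dim_{\mathrm{End}_G(V)}H^1(G/C_G(V),V)$. Then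
$$m(G)=m(G/N)+\sum_V e_V,\qquad m_I(G)\le m_I(G/N)+\sum_{V:\,e_V>0}(e_V+h_V).$$
Hence $m_I(G)-m(G)\le m_I(G/N)-m(G/N)+\sum_{e_V>0}h_V$. In particular, if $m_I(G/N)\le m(G/N)$ but $m_I(G)>m(G)$, then $H^1(G/C_G(V),V)\ne 0$ for some complemented chief factor $V$ of $G$ below $N$.

The question behind these statements, taken from Daniele Garzoni and Andrea Lucchini, "Minimal invariable generating sets", arXiv:2203.00726 (2022), is whether $m_I(G)\le m(G)$ for every finite group $G$. It comes with two facts: $m(G)=m_I(G)$ when $G$ is soluble, and $m_I$ can be smaller than $m$, for instance $m(\mathrm{Alt}(5))=3$ and $m_I(\mathrm{Alt}(5))=2$. The Corollary answers the question: no. Theorem 2 says that the gap is as large as one likes. Theorem 3 says that, as far as soluble normal subgroups are concerned, first cohomology is the only thing that can produce a gap.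

## 2. Generation and invariable generation in small groups

**Definition.** A subset $X=\{g_1,\dots,g_d\}$ of $G$ *invariably generates* $G$ if $\{g_1^{x_1},\dots,g_d^{x_d}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$. A generating set is *minimal* if no proper subset generates $G$. An invariable generating set is *minimal* if no proper subset invariably generates $G$.

A set of conjugates fails to generate exactly when it lies in a proper subgroup, and then it lies in a maximal one. So we may always work with the following criterion.

**(2.1)** $X$ invariably generates $G$ if and only if no maximal subgroup (equivalently, no proper subgroup) of $G$ contains a conjugate of every element of $X$.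

Two consequences will be used. A set containing an invariable generating set is one itself, so to test minimality it is enough to remove one element at a time. And if $X$ invariably generates $G$ and $N\trianglelefteq G$, then the image of $X$ invariably generates $G/N$: if a proper subgroup $M/N$ contained a conjugate of every image, then the proper subgroup $M$ would contain a conjugate of every element of $X$.

*Abelian groups.* Conjugation does nothing, so $m=m_I$.

*The group $S_3$.* The set $\{(12),(123)\}$ invariably generates, because a subgroup with elements of orders $2$ and $3$ is everything. The set $\{(12),(13)\}$ generates but does not invariably generate, since both elements are conjugate into $\langle(12)\rangle$.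

*The group $A_5$.* No proper subgroup has order divisible by $15$: it would have index $4$ or $2$, and the action on its cosets would embed the simple group $A_5$ of order $60$ into $S_4$ or $S_2$. So any element of order $3$ together with any element of order $5$ invariably generates. Conversely, let $X$ invariably generate $A_5$. If $X$ had no element of order $3$, all its elements would have order $1$, $2$ or $5$ and would be conjugate into a dihedral subgroup of order $10$ (there is one class of involutions, and Sylow $5$-subgroups are conjugate). If $X$ had no element of order $5$, all its elements would be conjugate into a point stabiliser $A_4$, for the same reasons. So $X$ contains elements of order $3$ and of order $5$, and these two already suffice. Hence $m_I(A_5)=2$. On the other hand $(123),(124),(125)$ generate $A_5$, and omitting $(12k)$ leaves a set that fixes $k$; so $m(A_5)\ge 3$. The bound $m(A_5)\le 3$ drops out of Section 6.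

**Definition.** A subset of a group is *independent* if no element lies in the subgroup generated by the others.

Minimal generating sets are independent, and subsets of independent sets are independent. If $\{y_1,\dots,y_t\}\subseteq H$ is independent, then $1<\langle y_1\rangle<\langle y_1,y_2\rangle<\cdots<\langle y_1,\dots,y_t\rangle$ is strictly increasing. Each step multiplies the order by at least one prime, so
$$t\le\Omega(|H|),\tag{2.2}$$
where $\Omega$ counts prime factors with multiplicity.

## 3. Cocycles and conjugacy classes of complements

Modules are finite left modules, written additively. In $V\rtimes S$ we have $svs^{-1}=s\cdot v$. A *cocycle* is a map $\delta:S\to V$ with $\delta(st)=\delta(s)+s\,\delta(t)$. The *coboundaries* are the maps $s\mapsto(1-s)w$ with $w\in V$, and $H^1(S,V)$ is the quotient. From the definition,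
$$\delta(1)=0,\qquad \delta(s^{-1})=-s^{-1}\delta(s),\qquad \delta(h^{-1}g)=h^{-1}(\delta(g)-\delta(h)).\tag{3.1}$$
So $\delta^{-1}(0)$ is a subgroup, and the fibres of $\delta$ are left cosets of it. Since $\delta(t^n)=\delta(t)+t\,\delta(t^{n-1})$, a cocycle on a cyclic group $\langle t\rangle$ is determined by its value at $t$; hence
$$\delta|_{\langle t\rangle}\text{ is a coboundary}\iff\delta(t)\in(1-t)V.\tag{3.2}$$

*Complements.* A complement $K$ of $V$ in $V\rtimes S$ contains exactly one element $\varepsilon(s)s$ of each coset $Vs$. Since $\varepsilon(s)s\cdot\varepsilon(t)t=(\varepsilon(s)+s\,\varepsilon(t))\,st$, closure under multiplication says that $\varepsilon$ is a cocycle. So the complements are exactly the sets $H_\varepsilon=\{\varepsilon(s)s:s\in S\}$ for cocycles $\varepsilon$.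

We use these textbook facts, for a finite group $S$ and a finite $\mathbb F_rS$-module $V$.

- **(T1)** If $r\nmid|S|$ then $H^1(S,V)=0$.
- **(T2)** If $R\le S$ and $r\nmid|S:R|$, then restriction $H^1(S,V)\to H^1(R,V)$ is injective.
- **(T3)** A short exact sequence of modules gives a long exact sequence starting with fixed points and $H^1$.
- **(T4)** Inflation–restriction: for $B\trianglelefteq G$ the sequence $0\to H^1(G/B,V^B)\to H^1(G,V)\to H^1(B,V)^G$ is exact.

**Lemma 3.1.** Let $\varepsilon:S\to V$ be a cocycle. An element $vs$ ($v\in V$, $s\in S$) of $V\rtimes S$ is conjugate into $H_\varepsilon$ if and only if $v-\varepsilon(s)\in(1-s)V$.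

*Proof.* Every element of $V\rtimes S=H_\varepsilon V$ has the form $hw$ with $h\in H_\varepsilon$, $w\in V$. Then $(hw)(vs)(hw)^{-1}\in H_\varepsilon$ if and only if $w(vs)w^{-1}\in H_\varepsilon$. Now $w(vs)w^{-1}=(v+w-sw)s=(v+(1-s)w)s$, and this lies in $H_\varepsilon$ if and only if $\varepsilon(s)=v+(1-s)w$. Such a $w$ exists if and only if $v-\varepsilon(s)\in(1-s)V$. $\square$

*Example (order 18).* Let $S=S_3=\langle c,t\rangle$ with $c^3=t^2=1$, $tct=c^{-1}$, and let $V=\mathbb F_3$ with $S$ acting by the sign. Then $\delta(c^it^j)=i$ is a cocycle, because $c^it^j\cdot c^kt^l=c^{i+(-1)^jk}t^{j+l}$. It is not a coboundary, since $c$ acts trivially and $\delta(c)=1\ne 0$. Write $v$ for the element $1\in V$. The complements $S=\langle c,t\rangle$ and $H_\delta=\langle vc,t\rangle$ are not conjugate. Lemma 3.1 with $s=c$, $(1-c)V=0$, shows that $c$ is conjugate into $H_\varepsilon$ only if $\varepsilon(c)=0$, and $vc$ only if $\varepsilon(c)=1$. So *no* complement contains conjugates of both $c$ and $vc$. The involution $t$ lies in both of the complements named.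

## 4. Adding an abelian minimal normal subgroup

To prove $m_I\le m$ by induction, one would compare how the two invariants change when we pass from $\Gamma/A$ to $\Gamma$, where $A$ is an abelian minimal normal subgroup. For $m$ the answer is clean.

**Proposition 4.1.** Let $A$ be an abelian minimal normal subgroup of a finite group $\Gamma$. Then $m(\Gamma)=m(\Gamma/A)+1$ if $A$ has a complement, and $m(\Gamma)=m(\Gamma/A)$ otherwise.

*Proof.* **A preliminary observation.** If $H\le\Gamma$ and $HA=\Gamma$, then $H\cap A$ is normalised by $H$ and by the abelian group $A$, so it is normal in $\Gamma$ and equals $A$ or $1$. In the first case $H=\Gamma$; in the second $H$ is a complement. Moreover a complement $H$ is maximal: if $H\le M<\Gamma$, then $MA=\Gamma$, so $M$ is a complement by the same observation, and $|M|=|H|$.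

**Upper bound.** Let $X$ be a minimal generating set of $\Gamma$, and choose $Y\subseteq X$ minimal such that the image of $Y$ generates $\Gamma/A$. Then $Y$ maps bijectively to a minimal generating set of $\Gamma/A$, so $|Y|\le m(\Gamma/A)$. Put $H=\langle Y\rangle$, so $HA=\Gamma$. If $H=\Gamma$ (which must happen when $A$ has no complement), then $X=Y$. Otherwise $H$ is a complement, hence maximal, and $X\ne Y$. Any $x\in X\setminus Y$ lies outside $H=\langle Y\rangle$ by minimality of $X$. So $\langle H,x\rangle=\Gamma$ and $X=Y\cup\{x\}$.

**Lower bound.** If $A$ has no complement, lift a minimal generating set of $\Gamma/A$ of size $m(\Gamma/A)$ to a set $Y$. Then $\langle Y\rangle A=\Gamma$, so $\langle Y\rangle=\Gamma$ by the observation, and $Y$ is minimal because its image is. If $A$ has a complement $H$, take a minimal generating set $Y$ of $H\cong\Gamma/A$ of largest size and $1\ne a\in A$. As $H$ is maximal and $a\notin H$, the set $Y\cup\{a\}$ generates $\Gamma$. Dropping $a$ leaves $H$; dropping $y\in Y$ leaves a set that does not generate modulo $A$. So $Y\cup\{a\}$ is minimal. $\square$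

Now try the same for $m_I$. Let $X$ be a minimal invariable generating set of $\Gamma$, and choose $Y\subseteq X$ minimal such that the image of $Y$ invariably generates $\Gamma/A$. If $Y$ does not invariably generate $\Gamma$, some conjugates of its elements generate a proper subgroup $K$ with $KA=\Gamma$, that is, a complement. Since $X$ invariably generates, some $x\in X$ has no conjugate in $K$. We would like to conclude that $Y\cup\{x\}$ invariably generates. If not, conjugates of its elements generate another complement $K'$. *If $K'$ is conjugate to $K$*, then $x$ has a conjugate in $K$, a contradiction, and we get $m_I(\Gamma)\le m_I(\Gamma/A)+1$. But if $A$ has several classes of complements, the argument stops exactly here: $x$ excludes the class of $K$ and may lie in $K'$. A further element is then needed to exclude $K'$, and so on.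

In the split case the classes of complements correspond to $H^1(\Gamma/A,A)$. So the place to look for a counterexample is a group where these cohomology groups are not zero.

## 5. Pairs $s$, $vs$ at pairwise different primes

The example of order 18 shows how to make one module use two elements. Suppose $\delta:S\to V$ is a cocycle and $s\in S$ satisfies $v:=\delta(s)\notin(1-s)V$. By Lemma 3.1 no complement of $V$ in $V\rtimes S$ contains conjugates of both $s$ and $vs$: that would need $-\varepsilon(s)$ and $v-\varepsilon(s)$ both in $(1-s)V$. But $s$ alone lies in the complement $S$, and $vs$ alone lies in $H_\delta$. So the pair excludes all complements and neither half of it does.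

Such a pair gives nothing if the elements are needed anyway to generate $S$. In the example, $\{c,vc,t\}$ has three elements, but $m(V\rtimes S_3)=m(S_3)+1=3$ too, by Proposition 4.1. To gain, we take many modules $V_1,\dots,V_k$, one pair $s_i,\,v_is_i$ for each, and we want three things.

1. The pairs must not interfere: the $j$-th pair should be harmless for both complements $S$ and $H_{\delta_i}$ of $V_i$. By (T1) this is automatic if $V_i$ is a module over $\mathbb F_{r_i}$ and the order of $s_j$ is prime to $r_i$. So $s_i$ will be an $r_i$-element, with different primes for different $i$.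
2. The images $s_1,\dots,s_k$ must invariably generate $S$. (They may do so with much to spare.)
3. $m(S)$ must stay bounded while $k$ grows, because $m$ of the resulting group is $m(S)+k$, and we want it below $2k$.

The groups $\mathrm{PSL}(2,p)$ have all these properties: $m(S)\le 4$, the number of primes dividing $|S|$ is unbounded, and Sylow subgroups at odd primes are cyclic, so that a nonzero class in $H^1(S,V_i)$ is detected on a single element $s_i$.

## 6. Sylow subgroups, generation and $m(S)\le4$ for $\mathrm{PSL}(2,p)$

Let $S=\mathrm{PSL}(2,p)$ with $p\ge 11$. Dickson's theorem (Huppert, *Endliche Gruppen I*, II.8.27) says that every maximal subgroup of $S$ is one of the following: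

- a point stabiliser on $\mathbb P^1(\mathbb F_p)$, of order $p(p-1)/2$;
- $N_S(T)$, dihedral of order $p\mp1$, with $T$ cyclic of order $(p\mp1)/2$; here $T$ is the pointwise stabiliser in $S$ of a pair of points of $\mathbb P^1(\mathbb F_p)$, or of a pair of conjugate points of $\mathbb P^1(\mathbb F_{p^2})\setminus\mathbb P^1(\mathbb F_p)$;
- a group isomorphic to $A_4$, $S_4$ or $A_5$.

A non-identity element of $\mathrm{PGL}(2,\mathbb F_{p^2})$ fixes at most two points of $\mathbb P^1(\mathbb F_{p^2})$. So a non-identity element of $T\cap T'$ would force the two pairs to coincide: *distinct subgroups $T$ as above intersect trivially.*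

**(6.1)** *For odd $r$ the Sylow $r$-subgroups of $S$ are cyclic.* For $r=p$ the Sylow subgroup has order $p$. If $r\ne p$ divides $|S|=2\cdot p\cdot\frac{p-1}2\cdot\frac{p+1}2$, then $r$, being odd, divides exactly one of $(p\pm1)/2$. So the $r$-part of $|S|$ divides that number, and $S$ has a cyclic subgroup of that order.

**(6.2)** *If $r$ is an odd prime dividing $p+1$, then an element of order $p$ and a non-identity $r$-element generate $S$.* A maximal subgroup containing both would have order divisible by $pr$. But $r\nmid p(p-1)/2$, since $\gcd(p-1,p+1)=2$; and $p\nmid p\pm1$; and $p\ge 11$ does not divide $12$, $24$ or $60$. Since conjugation preserves orders, any set containing two such elements invariably generates $S$.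

**(6.3)** $m(S)\le 4$. This is due to Whiston–Saxl, J. Algebra 258 (2002). Here is a proof.

**Step 1: none of $A_4,S_4,A_5$ has an independent set of size $4$.** The purpose is to exclude the small subgroups later. For $A_4$, use (2.2) and $\Omega(12)=3$. Let $H\in\{S_4,A_5\}$, so $\Omega(|H|)=4$, and suppose $\{y_1,\dots,y_4\}\subset H$ is independent. In the chain leading to (2.2) there are four steps and at most four prime factors to share, so each step has prime index and the last term is $H$. As the order of the $y_i$ is arbitrary, every $t$-subset generates a subgroup whose order has exactly $t$ prime factors. In particular the four $3$-subsets generate subgroups of prime index. These are distinct: if omitting $y_i$ and omitting $y_j$ gave the same subgroup, it would contain $y_i$, against independence.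

If $H=A_5$: there are no subgroups of index $2$ or $3$, because $A_5$ is simple of order greater than $6$. So the index is $5$ and the order is $12$. A group of order $12$ has a normal Sylow $2$- or $3$-subgroup. The normaliser of a Sylow $3$-subgroup in $A_5$ has order $6$, so here the Sylow $2$-subgroup is normal, a Klein group. Its normaliser in $A_5$ is a point stabiliser, of order $12$. So our four subgroups are point stabilisers, and two of them meet in a subgroup of order $3$. But this intersection contains the subgroup generated by a $2$-subset, whose order has two prime factors: a contradiction.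

If $H=S_4$: the subgroups of prime index are $A_4$ (index $2$) and the three Sylow $2$-subgroups $D_8$ (index $3$). All contain the normal Klein group, and two distinct ones meet in a subgroup of order exactly $4$, since $\gcd(12,8)=4$ and distinct Sylow $2$-subgroups meet in order less than $8$. Each $y_i$ lies in three of our four subgroups, hence in the Klein group. But the $y_i$ generate $H$: a contradiction.

Since $A_5$ has no independent set of size $4$, we also get $m(A_5)\le3$, as promised in Section 2.

**Step 2: set up maximal subgroups.** Suppose $X=\{x_1,\dots,x_n\}$ is a minimal generating set of $S$ with $n\ge5$. Choose a maximal subgroup $H_i\supseteq X\setminus\{x_i\}$. Then $x_i\notin H_i$, while $x_i\in H_j$ for $j\ne i$; so the $H_i$ are distinct. Each $H_i$ contains $n-1\ge4$ independent elements, so by Step 1 it is not $A_4$, $S_4$ or $A_5$.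

**Step 3: at most one $H_i$ is dihedral.** Suppose $H_i=N_S(T_i)$ and $H_j=N_S(T_j)$ with $i\ne j$. Then $T_i\neq T_j$, so $T_i\cap T_j=1$. Let $L=H_i\cap H_j$. Since $|H_i:T_i|=|H_j:T_j|=2$, we have $|L:L\cap T_i|\le2$ and $|L\cap T_i:L\cap T_i\cap T_j|\le2$, so $|L|\le4$. But $L$ contains $n-2\ge3$ independent elements, which contradicts (2.2).

**Step 4: contradiction from point stabilisers.** By Steps 2 and 3 at least $n-1\ge4$ of the $H_i$ are stabilisers of distinct points of $\mathbb P^1(\mathbb F_p)$. Three of these intersect trivially. But their intersection contains $n-3\ge2$ independent elements: a contradiction. $\square$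

## 7. Irreducible modules with nonzero $H^1$, and the proof of Theorem 1

**Lemma 7.1.** Let $S$ be a finite group and $r$ a prime dividing $|S|$. Then $H^1(S,V)\ne0$ for some irreducible $\mathbb F_rS$-module $V$.

*Proof.* Let $A=\mathbb F_rS$ with augmentation ideal $I$. By (T3), $0\to I\to A\to\mathbb F_r\to0$ gives the exact sequence $A^S\to\mathbb F_r\to H^1(S,I)$. Now $A^S$ is spanned by $\sum_{s\in S}s$, whose augmentation is $|S|=0$ in $\mathbb F_r$. So the first map is zero and $H^1(S,I)\ne0$. If $0\to I'\to I\to I''\to 0$ is exact, then so is $H^1(S,I')\to H^1(S,I)\to H^1(S,I'')$. So if $H^1$ vanished on all composition factors of $I$, it would vanish on $I$, by induction on the length. Hence some composition factor $V$ has $H^1(S,V)\ne0$. $\square$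

*Proof of Theorem 1.* The $V_i$ exist by Lemma 7.1. Put $V=V_1\times\dots\times V_k$ and $G=G_p=V\rtimes S$.

**Step 1: the value of $m(G)$.** Factor out $V_1$, then $V_2$, and so on. In $G/(V_1\cdots V_{i-1})\cong(V_i\times\dots\times V_k)\rtimes S$ the subgroup $V_i$ is abelian, minimal normal (it is irreducible under $S$), and complemented by $(V_{i+1}\times\dots\times V_k)\rtimes S$. So Proposition 4.1, applied $k$ times, and (6.3) give $m(G)=m(S)+k\le k+4$.

**Step 2: construct the set $X$.** We need one pair per prime. Let $s_i$ generate a Sylow $r_i$-subgroup $R_i$ of $S$, cyclic by (6.1). Fix a cocycle $\delta_i:S\to V_i$ that is not a coboundary. Since $|S:R_i|$ is prime to $r_i$, (T2) says that $\delta_i|_{R_i}$ is not a coboundary. So by (3.2), with $v_i:=\delta_i(s_i)$,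
$$v_i\notin(1-s_i)V_i.\tag{7.1}$$
Put $a_i=s_i$, $b_i=v_is_i$ and $X=\{a_i,b_i:1\le i\le k\}$. As $v_i\ne0$ we have $a_i\neq b_i$, and for different $i$ the images modulo $V$ have different orders. So $|X|=2k$. Write $W_i=\prod_{j\ne i}V_j$.

**Step 3: $X$ invariably generates $G$.** Let $K$ be generated by arbitrary conjugates of the elements of $X$, one for each. Modulo $V$, $K$ contains conjugates of all the $s_i$. Among these are an element of order $p$ and a non-identity $r$-element, where $r$ is an odd prime dividing $p+1$. By (6.2), $KV=G$. Since $V$ is abelian, $U=K\cap V$ is normal in $KV=G$.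

Suppose $K\ne G$. Then $U\ne V$. The $V_i$ are irreducible of pairwise coprime orders, so the submodule $U$ is the product of its intersections with the $V_i$, each of which is $1$ or $V_i$. Thus $V_i\cap U=1$ for some $i$, and $U\le W:=W_i$. In $G/W\cong V_i\rtimes S$ the image $KW/W$ satisfies $(KW)V=G$, and by Dedekind $KW\cap V=W(K\cap V)=W$. So it is a complement of $V_i$, that is, $H_\varepsilon$ for some cocycle $\varepsilon:S\to V_i$. It contains conjugates of the images $s_i$ and $v_is_i$ of $a_i$ and $b_i$. By Lemma 3.1, $-\varepsilon(s_i)\in(1-s_i)V_i$ and $v_i-\varepsilon(s_i)\in(1-s_i)V_i$. Subtracting, $v_i\in(1-s_i)V_i$, against (7.1). So $K=G$.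

**Step 4: $b_i$ cannot be dropped.** All elements of $X\setminus\{b_i\}$ lie in the proper subgroup $W_iS$.

**Step 5: $a_i$ cannot be dropped.** Let $H=\{\delta_i(s)s:s\in S\}$, a complement of $V_i$ in $V_iS$. As $H\cap V=1$, the subgroup $W_iH$ has order $|W_i||S|$, so it is proper, of index $|V_i|$. It contains $b_i=\delta_i(s_i)s_i$. Let $j\ne i$. The order of $s_j$ is a power of $r_j$, prime to $r_i$, so $H^1(\langle s_j\rangle,V_i)=0$ by (T1), and $\delta_i(s_j)=(1-s_j)w$ for some $w\in V_i$. Then
$$wa_jw^{-1}=\big((1-s_j)w\big)s_j=\delta_i(s_j)s_j\in H,\qquad wb_jw^{-1}=v_j\cdot ws_jw^{-1}=v_j\,\delta_i(s_j)s_j\in W_iH,$$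
because $v_j\in V_j\le W_i$. So each element of $X\setminus\{a_i\}$ has a conjugate in $W_iH$, and this set does not invariably generate $G$.

Every proper subset of $X$ lies in a set treated in Step 4 or Step 5. So $X$ is a minimal invariable generating set and $m_I(G)\ge2k$. $\square$

## 8. The prime $131$, and growing $k$ by Dirichlet's theorem

*Proof of the Corollary.* If $k\ge5$ then $m(G_p)\le k+4<2k\le m_I(G_p)$. For $p=131$ we have $p-1=2\cdot5\cdot13$ and $p+1=2^2\cdot3\cdot11$, so $|S|=131\cdot130\cdot132/2=2^2\cdot3\cdot5\cdot11\cdot13\cdot131$. The odd primes are $3,5,11,13,131$, so $k=5$, and the odd primes $3$ and $11$ divide $p+1$. Hence $m(G_{131})\le9<10\le m_I(G_{131})$. $\square$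

The bounds do not decide every $p$: for $p=11$, $|S|=2^2\cdot3\cdot5\cdot11$ and $k=3$, and Theorem 1 gives $m\le7$ and $m_I\ge6$ only.

*Proof of Theorem 2.* Let $q_1,\dots,q_n$ be distinct odd primes, $n\ge1$. Dirichlet's theorem gives a prime $p\ge11$ with $p\equiv-1\pmod{q_1\cdots q_n}$. The $q_i$ divide $p+1$, hence $|S|$, and they differ from $p$; so $k\ge n+1$, and the hypothesis on $p+1$ holds. Theorem 1 gives
$$m_I(G_p)-m(G_p)\ge 2k-(k+4)=k-4,\qquad \frac{m_I(G_p)}{m(G_p)}\ge\frac{2k}{k+4}=2-\frac8{k+4}.$$
As $n\to\infty$, $k\to\infty$; both assertions follow. $\square$

## 9. The $H^1$ upper bound: proof of Theorem 3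

*How to read $e_V$ and $h_V$.* Chief factors below the soluble group $N$ are elementary abelian, so they are irreducible $G$-modules over prime fields. The sums in Theorem 3 run over isomorphism classes of such modules; (9.2) will show that $e_V$ does not depend on the chief series. Note that $h_V$ uses $G/C_G(V)$ and not $G/N$. In the example of order 18 with $N=V$, we have $G/N\cong S_3$ and $H^1(S_3,V)\ne0$, but $C_G(V)=V\langle c\rangle$ and $G/C_G(V)$ has order $2$, so $h_V=0$. Theorem 3 gives $m_I(G)\le m_I(S_3)+1$ there, with nothing extra.

*Plan.* In Section 4 we excluded classes of complements by adding elements. Now we do this with dimension counting: the classes in $H^1(G,V)$ not yet excluded by a set $T$ form a subspace $T_V^\perp$, and each well-chosen new element lowers its dimension.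

*Notation.* Let $V$ be an irreducible $\mathbb F_rG$-module, $F=\mathrm{End}_G(V)$ (a finite field), $C=C_G(V)$. For $B\trianglelefteq G$ the submodule $V^B$ is $0$ or $V$. By (T4), inflation identifies $H^1(G/B,V^B)$ with an $F$-subspace $I_B$ of $H^1(G,V)$, namely the kernel of restriction to $H^1(B,V)$. In particular $\dim_FI_C=h_V$. We use repeatedly that *a normal $r$-subgroup of a group acting irreducibly on $V$ acts trivially on $V$*: an $r$-group acting on a nonzero $\mathbb F_r$-space has nonzero fixed points, and the fixed points of a normal subgroup form a submodule.

**(9.1)** *If $B\trianglelefteq G$ is soluble and $B\not\le C$, then $H^1(G/C,V)=0$, so $h_V=0$ and $I_C=0$.*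

The group $L=G/C$ has the nontrivial soluble normal subgroup $BC/C$. A minimal normal subgroup $Q$ of $L$ inside it is an elementary abelian $q$-group. Since $V$ is faithful for $L$, $Q$ acts nontrivially, so $q\ne r$ and $V^Q=0$. Then $H^1(L/Q,V^Q)=0$ and $H^1(Q,V)=0$ by (T1), so $H^1(L,V)=0$ by (T4).

**(9.2)** $\dim_FH^1(G,V)-\dim_FI_N=e_V$, *and* $m(G)=m(G/N)+\sum_Ve_V$.

This step interprets $e_V$ as a dimension. If $N=1$ there is nothing to show. Otherwise let $A\le N$ be the first nontrivial term of the chief series, an elementary abelian $q$-group. We look at
$$0\to H^1(G/A,V^A)\to H^1(G,V)\to H^1(A,V)^G.$$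

Suppose $A$ acts nontrivially on $V$. Then $q\ne r$, so $H^1(A,V)=0$; also $V^A=0$, so $H^1(G,V)=0$ and $I_N=0$. On the other side, $A$ acts trivially on $A$ and on every chief factor $H/K$ with $A\le K$, since $[H,A]\le A\le K$. So $V$ is isomorphic to no factor of the series, and $e_V=0$. The formula holds.

Suppose $A$ acts trivially on $V$. Then $H^1(A,V)=\mathrm{Hom}(A,V)$ and $H^1(A,V)^G=\mathrm{Hom}_G(A,V)$, which is $0$ unless $A\cong_GV$, when it is one-dimensional over $F$. In the case $A\cong_GV$ we claim that the image of $H^1(G,V)$ is nonzero if and only if $A$ is complemented. If a cocycle $\delta$ has $\delta|_A\ne0$, then $\delta|_A$ is a nonzero $G$-homomorphism between irreducible modules, so an isomorphism. The subgroup $\delta^{-1}(0)$ meets $A$ trivially, and its index is $|V|=|A|$, because $\delta$ is onto and its fibres are the left cosets of $\delta^{-1}(0)$ by (3.1). So it is a complement of $A$. Conversely, for a complement $M$ the map $\delta:am\mapsto a$ is a cocycle into $A\cong_GV$: $(am)(a'm')=a\,(ma'm^{-1})\,mm'$, and $m$ and $am$ act in the same way on $A$. It is nonzero on $A$, and coboundaries vanish on $A$; so its class has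 nonzero restriction.

Thus $\dim_FH^1(G,V)-\dim_FH^1(G/A,V)$ is $1$ if $A\cong_GV$ is complemented and $0$ otherwise. By induction, applied to $G/A$, $N/A$ and the $G/A$-module $V$, we have $\dim_FH^1(G/A,V)-\dim_FH^1(G/N,V^N)$ equal to the number of complemented factors isomorphic to $V$ between $A$ and $N$. (A factor $H/K$ with $A\le K$ is complemented in $G$ exactly when it is so in $G/A$.) Adding the two gives the first formula. The second follows from Proposition 4.1, applied along the part of the series below $N$: each complemented factor contributes $1$ and every other factor $0$.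

**(9.3)** *For $T\subseteq G$ put $T^\perp_V=\{c\in H^1(G,V):c|_{\langle t\rangle}=0\ \forall t\in T\}$, an $F$-subspace. Let $\delta:G\to V$ be a cocycle.*

*(i) If $\delta$ is surjective and $[\delta]\in T_V^\perp$, then every $t\in T$ has a conjugate in $\delta^{-1}(0)$, which is a proper subgroup.*

*(ii) If $\delta(gtg^{-1})=0$ for some $g\in G$, then $[\delta]|_{\langle t\rangle}=0$.*

This step is the dictionary between cohomology classes and proper subgroups. By (3.1), for all $g,t\in G$, with $u:=g^{-1}\delta(g)=-\delta(g^{-1})$,
$$\delta(gtg^{-1})=\delta(g)+g\,\delta(t)-gtg^{-1}\delta(g)=g\big(u+\delta(t)-tu\big).\tag{9.4}$$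
For (i): by (3.2), $\delta(t)=(t-1)u$ for some $u\in V$. As $\delta$ is surjective, there is $g$ with $\delta(g^{-1})=-u$, so $g^{-1}\delta(g)=u$. Then (9.4) gives $\delta(gtg^{-1})=g(u+(t-1)u-tu)=0$. The subgroup is proper since $\delta\ne0$. For (ii): (9.4) gives $\delta(t)=(t-1)u$, and (3.2) applies.

**(9.5)** *Either $\delta|_C=0$ and $[\delta]\in I_C$, or $\delta|_C$, hence $\delta$, is surjective.*

Since $C$ acts trivially on $V$, $\delta|_C$ is a homomorphism. For $c\in C$, the element $gcg^{-1}\in C$ acts trivially, so $\delta(gcg^{-1})=\delta(g)+g\,\delta(c)-\delta(g)=g\,\delta(c)$. Hence $\delta(C)$ is a submodule, equal to $0$ or $V$. If $\delta|_C=0$, then $[\delta]$ is in the kernel $I_C$ of restriction to $C$.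

**(9.6)** *If $X$ invariably generates $G$, then $X_V^\perp\subseteq I_N$.*

Suppose $[\delta]\in X_V^\perp\setminus I_N$. If $\delta$ is surjective, (9.3)(i) puts a conjugate of every element of $X$ in a proper subgroup, a contradiction. Otherwise $[\delta]\in I_C$ by (9.5). If $N\le C$, then $I_C\subseteq I_N$, since a class vanishing on $C$ vanishes on $N$: a contradiction. If $N\not\le C$, then $I_C=0$ by (9.1) with $B=N$, so $[\delta]=0\in I_N$: a contradiction.

**(9.7)** *If the image of $T$ invariably generates $G/N$, and $T_V^\perp\subseteq I_N$ for all $V$ with $e_V>0$, then $T$ invariably generates $G$.*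

This step is the converse test. Suppose it fails: some maximal subgroup $M$ contains a conjugate of each $t\in T$. Then $N\not\le M$, since otherwise $M/N$ would contradict the hypothesis on $G/N$. Let $H$ be the first term of the chief series through $N$ not contained in $M$, and let $K\le M$ be the preceding term. So $H\le N$, and $V:=H/K$ is abelian. As $M$ is maximal, $MH=G$. The group $M\cap H$ is normalised by $M$, and by $H$ because $[H,H]\le K\le M\cap H$. So it is normal in $G$; it contains $K$ and is not $H$, hence $M\cap H=K$. Thus $M/K$ complements $V$ in $G/K$, and $e_V>0$.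

Let $\delta:G\to V$ be the map sending $g$ to $v$ where $gK=vm$, $v\in V$, $m\in M/K$. As in (9.2) it is a cocycle, and $\delta^{-1}(0)=M$. Since $H$ acts trivially on $V$, coboundaries vanish on $H$, while $\delta|_H$ is the projection $H\to H/K$, which is not zero. So $[\delta]|_H\ne0$, hence $[\delta]|_N\ne0$ and $[\delta]\notin I_N$. But each $t\in T$ has a conjugate in $M=\delta^{-1}(0)$, so $[\delta]\in T_V^\perp$ by (9.3)(ii). This contradicts $T_V^\perp\subseteq I_N$.

**Conclusion of the proof.** Let $X$ be a minimal invariable generating set of $G$. Its image invariably generates $G/N$; choose $Y\subseteq X$ minimal such that its image does. Then $Y$ maps bijectively to a minimal invariable generating set of $G/N$, so $|Y|\le m_I(G/N)$.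

**Step 1: for $e_V>0$ we have $\dim_FY_V^\perp\le e_V+h_V$.** By (9.2), $I_N$ has codimension $e_V$ in $H^1(G,V)$, so $\dim_FY_V^\perp\le e_V+\dim_F(Y_V^\perp\cap I_N)$. If $N\not\le C$, then $V^N=0$ and $I_N=0$, and the claim holds. If $N\le C$, let $c\in Y_V^\perp\cap I_N$ and represent $c$ by a cocycle $\delta$ inflated from $G/N$; it vanishes on $N$. If $\delta|_C\ne0$, then $\delta$ is surjective by (9.5), and by (9.3)(i) all elements of $Y$ have conjugates in the proper subgroup $\delta^{-1}(0)\ge N$. Then the image of $Y$ would not invariably generate $G/N$, a contradiction. So $\delta|_C=0$ and $c\in I_C$, which has dimension $h_V$.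

**Step 2: few further elements exclude everything outside $I_N$.** By (9.6), $X_V^\perp\subseteq I_N$. As long as $Z\subseteq X$ satisfies $(Y\cup Z)_V^\perp\not\subseteq I_N$, this subspace is not contained in $X_V^\perp$, so some $x\in X$ makes $(Y\cup Z\cup\{x\})_V^\perp$ strictly smaller. Start with $Z=\emptyset$. Each step lowers the $F$-dimension by at least $1$, so by Step 1 we reach after at most $e_V+h_V$ steps a set $Z_V\subseteq X$ with $|Z_V|\le e_V+h_V$ and $(Y\cup Z_V)_V^\perp\subseteq I_N$.

**Step 3: count.** Put $T=Y\cup\bigcup_{e_V>0}Z_V\subseteq X$. For each $V$ with $e_V>0$, $T_V^\perp\subseteq(Y\cup Z_V)_V^\perp\subseteq I_N$. By (9.7), $T$ invariably generates $G$, so $T=X$ by minimality. Hence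
$$|X|\le m_I(G/N)+\sum_{e_V>0}(e_V+h_V),$$
which is the bound for $m_I(G)$. Subtracting the formula for $m(G)$ from (9.2) gives $m_I(G)-m(G)\le m_I(G/N)-m(G/N)+\sum_{e_V>0}h_V$. If $m_I(G/N)\le m(G/N)$ and $m_I(G)>m(G)$, the last sum must be positive, so $h_V\neq0$ for some $V$ with $e_V>0$. $\square$

## 10. Soluble groups, and why the $H^1$-terms must stay

*Soluble groups.* Let $G$ be soluble and take $N=G$ in Theorem 3. Then $h_V=0$ for every $V$: by (9.1) with $B=G$ if $C_G(V)\ne G$, and because $G/C_G(V)$ is trivial otherwise. So $m_I(G)\le\sum_Ve_V=m(G)$, and Theorem 3 recovers $m_I(G)\le m(G)$ for soluble groups.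

*The $H^1$-terms cannot be omitted.* Take $G=G_p$ with $k\ge5$ and $N=V_1\times\dots\times V_k$. The $V_i$ are pairwise non-isomorphic and complemented, so $e_{V_i}=1$. Without the terms $h_V$, Theorem 3 would say $m_I(G_p)\le m_I(S)+k$. This contradicts $m_I(G_p)\ge2k>k+4$ once we know that $m_I(S)\le4$, which we now check.

First, *two elements of $S$ of the same order $d>1$ prime to $p$ generate conjugate subgroups.* Such an element lifts to a matrix in $\mathrm{SL}(2,p)$ of order prime to $p$, which is diagonalisable over $\mathbb F_{p^2}$ and not scalar. So the element fixes exactly two points of $\mathbb P^1(\mathbb F_{p^2})$. The Frobenius map preserves this pair, so the points are both in $\mathbb P^1(\mathbb F_p)$ or they are conjugate, and the element lies in a subgroup $T$ as in Section 6. The group $S$ is transitive on ordered pairs of distinct points of $\mathbb P^1(\mathbb F_p)$: an orbit has size $|S|/\frac{p-1}2=p(p+1)$. It is also transitive on $\mathbb P^1(\mathbb F_{p^2})\setminus\mathbb P^1(\mathbb F_p)$: the stabiliser of such a point also fixes its conjugate, so it has order $\frac{p+1}2$, and an orbit has size $p(p-1)$. Hence the subgroups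 $T$ of each of the two orders form one conjugacy class. As $\frac{p-1}2$ and $\frac{p+1}2$ are coprime, $d$ divides only one of them, and a cyclic group has one subgroup of each order; the claim follows. In the same way the point stabilisers form one class of subgroups, and the groups $N_S(T)$ form two.

Now let $X=\{x_1,\dots,x_n\}$ be a minimal invariable generating set of $S$ with $n\ge5$. For each $i$ there is a maximal subgroup $M_i$ containing a conjugate of every $x_j$ with $j\ne i$, and then no conjugate of $x_i$. So the $M_i$ are pairwise non-conjugate, and at most three of them are point stabilisers or of the form $N_S(T)$. At least two of them are therefore isomorphic to $A_4$, $S_4$ or $A_5$. Every $x_j$ is conjugate into one of these two, so it has order at most $5$; and $x_j\ne1$ by minimality. The orders are among $2,3,4,5$, all prime to $p$, and $n\ge5$; so two of the $x_j$ have the same order and generate conjugate subgroups. A subgroup contains a conjugate of one if and only if it contains a conjugate of the other, so by (2.1) one of them can be dropped: a contradiction. Hence $m_I(S)\le4$.
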